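# Multiples of loop classes on spheres with smaller minimax level

## 1. Three theorems on critical levels of multiples

**Main Theorem.** For every $n\ge 2$ there are a Riemannian metric on $S^n$, a non-torsion homogeneous class $\alpha\in H_d(\Lambda S^n;\mathbb Z)$ and an $m\in\mathbb N$ with
$$0<cr(m\alpha)<cr(\alpha).$$
For $n\ge 3$ one can take $H_d(\Lambda S^n;\mathbb Z)\cong\mathbb Z$ and $\alpha$ a generator. In detail, Theorems A, B and C below hold.

**Theorem A.** Let $n\ge 4$ and let $\alpha$ generate $H_{n-1}(\Lambda S^n)\cong\mathbb Z$. There are a constant $C$ and Riemannian metrics $g_\ell$ ($\ell\ge 1$) on $S^n$ such that $0<cr_{g_\ell}(16\alpha)\le C$ for all $\ell$, while $cr_{g_\ell}(k\alpha)\ge \ell/4$ for all $k$ not divisible by $8$. In particular $0<cr(16\alpha)<cr(\alpha)$ for $\ell>4C$, and $cr(\alpha)/cr(16\alpha)$ is unbounded.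

**Theorem B.** Let $n\ge 3$ be odd and $r\ge 1$.

1. Let $\alpha$ generate $H_{2r(n-1)+1}(\Lambda S^n)\cong\mathbb Z$. For all small $\varepsilon>0$ the oblate ellipsoid of revolution $\{x_0^2/(1-\varepsilon)^2+|x'|^2=1\}\subset\mathbb R^{n+1}$ satisfies $0<cr(2\alpha)<cr(\alpha)$; more precisely $cr(k\alpha)<cr(l\alpha)$ for all even $k\neq 0$ and odd $l$.
2. Let $\alpha$ generate $H_{2r(n-1)}(\Lambda S^n)\cong\mathbb Z$. For every $m\ge 2$ there are reversible Finsler metrics on $S^n$, arbitrarily close to the round one, with $0<cr(m\alpha)<cr(\alpha)$.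

**Theorem C (round spheres).** Let $m\in\mathbb N$. On the round $S^n$, $n\ge 2$, there is a non-torsion homogeneous $\alpha$ with $0<cr(m\alpha)<cr(\alpha)$ if and only if $n=2$ and $m$ is even. For $n=2$ and every $k\ge 1$ there is such an $\alpha\in H_{2k+2}(\Lambda S^2)$ with $cr(\alpha)=2\pi(k+1)$ and $cr(m\alpha)=2\pi k$ for all even $m\ge 2$.

Let us unpack the words. Coefficients are $\mathbb Z$ unless indicated, and $S^1=\mathbb R/\mathbb Z$. For a compact manifold $M$ with a Riemannian or Finsler metric $g$, the free loop space $\Lambda M$ is taken in the standard setting of Goresky–Hingston: it consists of the absolutely continuous loops $\gamma:S^1\to M$ with square-integrable derivative (the $H^1$ loops). On it we have the square root of the energy, its sublevels, and the minimax level of a nonzero class: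
$$F(\gamma)=\Big(\int_{S^1}\|\dot\gamma(t)\|^2dt\Big)^{1/2},\qquad \Lambda^\tau M=\{F\le\tau\},$$
$$cr(\alpha)=\inf\{\tau:\ \alpha\in \mathrm{Im}(H_*(\Lambda^\tau M)\to H_*(\Lambda M))\}.$$
A class is homogeneous if it lies in a single degree. So $cr(\alpha)$ is the smallest height $\tau$ such that $\alpha$ can be represented by a cycle of loops with $F$ about $\tau$ or less. A subscript on $F$ or $cr$ indicates the metric.

If a cycle represents $\alpha$, then $m$ times the cycle represents $m\alpha$ at no extra height. So $cr(m\alpha)\le cr(\alpha)$ whenever $m\alpha\ne 0$. The question, posed by Hingston and taken here from Yusuke Kawamoto and Egor Shelukhin, "Spectral invariants over the integers", arXiv:2310.19033 (2023), is whether on some sphere the inequality can be strict, with $\alpha$ non-torsion and $cr(m\alpha)>0$. In plain words: can $m$ copies of a family of loops, together, be pushed lower than one copy? By a result of Chambers and Liokumovich, there is no such example for $M=S^2$, $m$ odd and $d=1$.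

The three theorems cover all dimensions: $n=2$ is Theorem C, $n=3$ is Theorem B1, and $n\ge 4$ is Theorem A. For $n=2$ our $\alpha$ uses torsion in $H_d$. For $n\ge3$ the group $H_d$ is $\mathbb Z$, so torsion in $H_d$ is not responsible. Three things are not decided in these notes: whether examples exist on $S^2$ in degrees with $H_d\cong\mathbb Z$ (for instance $d=1$, $m$ even); the case $n=3$, $d=2$; and whether Theorem B2 can be realized by Riemannian metrics.

The strict inequalities are stable. If $a^2g\le g'\le b^2g$ with $a,b>0$, then $F_{g'}\le bF_g$ gives $\Lambda^\tau_g\subset\Lambda^{b\tau}_{g'}$, so $cr_{g'}\le b\,cr_g$. Symmetrically $a\,cr_g\le cr_{g'}$. Hence they persist for $C^0$-nearby metrics.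

## 2. Images of sublevels

Fix $M$, $g$ and $d$, and put $G^\tau=\mathrm{Im}(H_d(\Lambda^\tau M)\to H_d(\Lambda M))$, an increasing family of subgroups. For $m\alpha\neq0$,
$$cr(m\alpha)<cr(\alpha)\iff \text{there are }\tau<\tau'\text{ with } m\alpha\in G^{\tau},\ \alpha\notin G^{\tau'}. \tag{1}$$
Indeed, given the left side choose $\tau<\tau'$ strictly between the two levels; given the right side, $cr(m\alpha)\le\tau<\tau'\le cr(\alpha)$. So we are looking for sublevels such that $H_d/G^\tau$ has torsion. The subgroup $G^\tau$ must not be "saturated".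

*Example.* Let $M$ be a circle of length $2\pi$ and $x\in H_0(\Lambda M)$ the class of one loop of winding number $w$. Cauchy–Schwarz gives $F(\gamma)\ge \mathrm{length}(\gamma)\ge 2\pi|w|$ on that component, with equality for the constant-speed loop. So $cr(x)=2\pi|w|$. A multiple $mx\ne0$ comes from $\Lambda^\tau$ exactly when $\Lambda^\tau$ meets the component, so $cr(mx)=cr(x)$.

## 3. Loop homology and the round filtration

We use four standard inputs.

**Fact 1.** The $H^1$ loop space $\Lambda M$ is a Hilbert manifold, and its inclusion into the space of continuous free loops is a homotopy equivalence.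

**Fact 2** (Cohen–Jones–Yan, *The loop homology algebra of spheres and projective spaces*). For $n\ge3$ odd, $H_{*+n}(\Lambda S^n)=\Lambda[a]\otimes\mathbb Z[u]$ with $|a|=-n$, $|u|=n-1$. For $n$ even, $H_{*+n}(\Lambda S^n)=\Lambda[b]\otimes\mathbb Z[a,v]/(a^2,ab,2av)$ with $|a|=-n$, $|b|=-1$, $|v|=2n-2$.

Reading off additive generators (remember the shift by $n$):

- for $n\ge 3$ odd, there is one $\mathbb Z$ in each of the degrees $k(n-1)$ (from $au^k$) and $k(n-1)+n$ (from $u^k$), $k\ge0$, and nothing else. These degrees are pairwise distinct, since $k(n-1)=k'(n-1)+n$ would give $(k-k'-1)(n-1)=1$;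
- for $n$ even, there are $\mathbb Z$'s in degrees $0$, $2k(n-1)+n$ (from $v^k$) and $(2k+1)(n-1)$ (from $bv^k$), $k\ge0$, and $\mathbb Z/2$'s in degrees $2k(n-1)$, $k\ge1$ (from $av^k$). For $n=2$ this reads $H_{2k+1}\cong\mathbb Z$ and $H_{2k+2}\cong\mathbb Z\oplus\mathbb Z/2$ for $k\ge0$;
- for $n\ge 3$, $H_{n-1}(\Lambda S^n)\cong\mathbb Z$.

**Fact 3** (Klingenberg, *Lectures on Closed Geodesics*; Ziller, *The free loop space of globally symmetric spaces*). For the round metric, $E_0=F_0^2$ is a smooth function on $\Lambda=\Lambda S^n$ satisfying the Palais–Smale condition. Its critical set is a union of nondegenerate critical manifolds: the constants $S^n$ at level $0$, and for $r\ge1$ the set $N_r$ of $r$-fold great circles at $F_0=2\pi r$.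

Let us verify the data of $N_r$. Sending $\gamma$ to $(\gamma(0),\dot\gamma(0)/2\pi r)$ identifies $N_r$ with $P:=V_2(\mathbb R^{n+1})=T^1S^n$, of dimension $2n-1$. Let $\gamma\in N_r$ span the oriented plane $W$. A tangential field $f\dot\gamma$ contributes a positive multiple of $\int f'^2\ge0$ to the second variation, with kernel the constants. A normal field is a map $X:S^1\to W^\perp$ (constant vectors of $W^\perp$ are parallel along $\gamma$), with index form $\int|X'|^2-(2\pi r)^2|X|^2$ up to a positive factor. On the Fourier modes $\cos 2\pi kt,\ \sin2\pi kt$ the form has the sign of $k^2-r^2$. So the negative modes are $k=0,\dots,r-1$, which span a $(2r-1)$-dimensional function space, and the null modes are those with $k=r$. Hence the nullity is $1+2(n-1)=\dim P$ (nondegeneracy), the index is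
$$\lambda_r=(2r-1)(n-1),$$
and the negative bundle is $(W^\perp)^{\oplus(2r-1)}$. This bundle is oriented, because $W$ and $\mathbb R^{n+1}$ are.

**Fact 4 (Morse–Bott theory).** If $E_0$ has no critical value in $[a,b]$, the inclusion $\{E_0\le a\}\subset\{E_0\le b\}$ is a homotopy equivalence (also with $<$ in place of $\le$). If $(2\pi r)^2$ is the only critical value in $[a,b]$ and is interior, the inclusion of the negative disc bundle with its boundary, $(D^-,\partial D^-)\to(\{E_0\le b\},\{E_0\le a\})$, is an isomorphism in homology. With the Thom isomorphism,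
$$H_d(\{E_0\le b\},\{E_0\le a\})\cong H_{d-\lambda_r}(P). \tag{2}$$

*Homology of $P$.* The Gysin sequence of the sphere bundle $P\to S^n$, whose Euler number is $\chi=\chi(S^n)$, gives
$$0\to H_n(P)\to H_n(S^n)=\mathbb Z\xrightarrow{\ \chi\ }H_0(S^n)=\mathbb Z\to H_{n-1}(P)\to 0,$$
where the map $H_0(S^n)\to H_{n-1}(P)$ sends a point to the fibre over it. Also $H_0(P)=H_{2n-1}(P)=\mathbb Z$, and all other groups vanish. So for $n$ odd ($\chi=0$), $H_*(P)$ is $\mathbb Z$ in degrees $0,n-1,n,2n-1$, with $H_{n-1}(P)$ generated by the fibre. For $n$ even ($\chi=2$) it is $\mathbb Z,\mathbb Z/2,\mathbb Z$ in degrees $0,n-1,2n-1$. For $n=2$, $P=\mathbb{RP}^3$.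

*Notation.* Let $\Lambda^{(r)}$ be a sublevel $\{F_0\le\tau\}$ with $\tau\in(2\pi r,2\pi(r+1))$, and $G_r=\mathrm{Im}(H_d(\Lambda^{(r)})\to H_d(\Lambda))$. By Fact 4 the choice of $\tau$ is immaterial, so on the round sphere, for $x\ne0$,
$$cr(x)=2\pi\min\{r:\ x\in G_r\}. \tag{3}$$
"Level $r$ in degree $d$" means $H_d(\Lambda^{(r)},\Lambda^{(r-1)})$ for $r\ge1$, and $H_d(\Lambda^{(0)})\cong H_d(S^n)$ for $r=0$. If no level $\le r$ is nonzero in degree $d$, then $H_d(\Lambda^{(r)})=0$, by induction along the exact sequences of pairs. If no level $>r$ is nonzero in degree $d$, then $H_d(\Lambda^{(r)})\to H_d(\Lambda)$ is onto, by the same sequences and because a singular chain lies in some $\Lambda^{(R)}$.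

**Lemma 1 (positivity).** For every Riemannian or Finsler metric on $S^n$, $cr(x)>0$ for every $x\ne0$ of degree $\neq 0,n$.

*Proof.* Let $\tau<\pi$ and $F_0(\gamma)\le\tau$. Every point of $\gamma$ is within distance $\tau/2<\pi/2$ of $\gamma(0)$. Contract $\gamma$ radially to $\gamma(0)$. In polar coordinates around $\gamma(0)$ the metric is $dr^2+\sin^2r\,d\theta^2$, and $r\mapsto sr$ replaces it by $s^2dr^2+\sin^2(sr)\,d\theta^2$, which is no larger for $s\le1$, $r\le\pi/2$. So $F_0$ does not increase, and $\Lambda_0^\tau$ deformation retracts to the constants. Given any metric $g$, compactness gives $A>0$ with $F_0\le AF_g$. If $A\tau<\pi$, then $\Lambda_g^\tau\subset\Lambda_0^{A\tau}$, and $H_d(\Lambda_0^{A\tau})\cong H_d(S^n)=0$ for $d\ne0,n$. So no nonzero class of degree $d$ comes from $\Lambda_g^\tau$. $\square$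

## 4. The round two-sphere: a non-saturated subgroup in degree $2k+2$

Here $P=\mathbb{RP}^3$ and $\lambda_r=2r-1$. By (2), level $r\ge1$ is $\mathbb Z,\mathbb Z/2,\mathbb Z$ in degrees $2r-1$, $2r$, $2r+2$. The first levels are:

| level | degree 0 | 1 | 2 | 3 | 4 | 5 | 6 |
|---|---|---|---|---|---|---|---|
| 0 | $\mathbb Z$ | | $\mathbb Z$ | | | | |
| 1 | | $\mathbb Z$ | $\mathbb Z/2$ | | $\mathbb Z$ | | |
| 2 | | | | $\mathbb Z$ | $\mathbb Z/2$ | | $\mathbb Z$ |
| 3 | | | | | | $\mathbb Z$ | $\mathbb Z/2$ |

The simplest try is $d=1$. Only level $1$ lives there, so $H_1(\Lambda^{(0)})=0$ and $H_1(\Lambda^{(1)})\to H_1(\Lambda)$ is onto. Every nonzero class has $cr=2\pi$, and there is no room for a strict inequality. The degrees where two levels meet are the even ones. In degree $4$ the $\mathbb Z$ at level $1$ is followed by a $\mathbb Z/2$ at level $2$, and $H_4(\Lambda)\cong\mathbb Z\oplus\mathbb Z/2$. So the $\mathbb Z$ sits in $H_4(\Lambda)$ with index $2$. In $\mathbb Z\oplus\mathbb Z/2$ an index-two copy of $\mathbb Z$ always misses some non-torsion element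 whose double it contains. Here is the argument in general.

**Step 1: the group at level $k$.** Let $d=2k+2$ with $k\ge1$. All levels $\le k-1$ vanish in degrees $>2k$ (this includes level $0$, as $2\le 2k$), so $H_d(\Lambda^{(k-1)})=H_{d-1}(\Lambda^{(k-1)})=0$. The sequence of the pair $(\Lambda^{(k)},\Lambda^{(k-1)})$ gives $H_d(\Lambda^{(k)})\cong H_{d-\lambda_k}(\mathbb{RP}^3)=H_3(\mathbb{RP}^3)=\mathbb Z$. Also $H_{d-1}(\Lambda^{(k)})=0$, because $H_{d-1-\lambda_k}(\mathbb{RP}^3)=H_2(\mathbb{RP}^3)=0$.

**Step 2: the group at level $k+1$.** Since $\lambda_{k+1}=2k+1$, level $k+1$ is $H_2(\mathbb{RP}^3)=0$ in degree $d+1$ and $H_1(\mathbb{RP}^3)=\mathbb Z/2$ in degree $d$. With $H_{d-1}(\Lambda^{(k)})=0$ this gives an exact sequence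
$$0\to\mathbb Z\to H_d(\Lambda^{(k+1)})\to\mathbb Z/2\to0.$$
The middle group has rank $1$, and its torsion meets $\mathbb Z$ trivially, hence injects into $\mathbb Z/2$. So it is $\mathbb Z$ or $\mathbb Z\oplus\mathbb Z/2$.

**Step 3: comparison with $H_d(\Lambda)$.** Levels $r\ge k+2$ have $\lambda_r\ge 2k+3>d$, so $H_d(\Lambda^{(k+1)})\to H_d(\Lambda)\cong\mathbb Z\oplus\mathbb Z/2$ is onto. The target is not cyclic, so the source is $\mathbb Z\oplus\mathbb Z/2$. A surjective endomorphism of a finitely generated abelian group is injective, so the map is an isomorphism. (Exactness alone would not give this: level $k+2$ is $\mathbb Z$ in degree $d+1$.)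

**Step 4: the class.** We conclude that $G_{k-1}=0$, that $G_k=\langle\beta\rangle\cong\mathbb Z$ has index $2$, and that $G_{k+1}=H_d(\Lambda)$. Let $t$ be the nonzero torsion element of $H_d(\Lambda)$. It is not in the torsion-free group $G_k$. Put $\alpha=\beta+t$. Then $\alpha$ is non-torsion and $\alpha\notin G_k$, while for $m\ge2$ even $m\alpha=m\beta\in G_k\setminus0$. By (3),
$$cr(\alpha)=2\pi(k+1),\qquad cr(m\alpha)=2\pi k>0\quad(m\ge 2\text{ even}).$$
This is the positive half of Theorem C, and it settles the question for $n=2$; for example $k=1$, $d=4$, $m=2$.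

## 5. Rigidity of all other round filtrations

To finish Theorem C we show that nothing else happens on round spheres. This also shows what has to be overcome for $n\ge3$.

**Step 1: $n=2$, $m$ odd.** In degree $2k+2$ with $k\ge1$, $G_r$ is $0$, then a subgroup of index $2$, then everything. Multiplication by an odd $m$ is the identity on a quotient of order at most $2$, so for index at most $2$ we have $mx\in G_r\iff x\in G_r$. For $G_r=0$ and $x$ non-torsion, neither $x$ nor $mx$ lies in $G_r$. So $cr(mx)=cr(x)$. In degree $2$: $G_0\cong H_2(S^2)$, since the constants are a retract of $\Lambda$ under $\gamma\mapsto\gamma(0)$. Apart from it only level $1$ contributes, with $H_1(\mathbb{RP}^3)=\mathbb Z/2$. So $G_1=H_2(\Lambda)$, the index of $G_0$ is at most $2$, and the same argument applies. In degree $2k+1$ exactly one level, $r=k+1$, is nonzero. So $G_r=0$ for $r\le k$ and $G_r=H_d(\Lambda)$ for $r\ge k+1$, and $cr$ is constant on nonzero classes. In degree $0$, $cr=0$.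

**Step 2: $n\ge3$ odd.** Level $r\ge1$ is $\mathbb Z$ in the degrees $\lambda_r+\{0,n-1,n,2n-1\}$. These are $k(n-1)$ and $k(n-1)+n$ for $k=2r-1,2r$. Level $0$ occupies degrees $0,n$, which is the case $k=0$. Each degree occurs at most once over all levels (Section 3). So in each degree the filtration jumps once, from $0$ to everything, and $cr$ is constant on nonzero classes.

**Step 3: $n\ge4$ even.** Level $r\ge1$ is $\mathbb Z,\mathbb Z/2,\mathbb Z$ in degrees $(2r-1)(n-1)$, $2r(n-1)$, $(2r+1)(n-1)+1$. Level $0$ is in degrees $0$ and $n=(n-1)+1$. The degrees with $H_d(\Lambda)$ infinite are $0$, $(2k+1)(n-1)$ and $(2k+1)(n-1)+1$. Since $n-1\ge3$, residues $0$ and $1$ modulo $n-1$ differ; and odd and even multiples of $n-1$ differ. So each such degree is occupied by exactly one level: level $0$, level $k+1$, level $k$ respectively. Again $cr$ is constant on nonzero classes. This proves Theorem C. $\square$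

So on a round sphere of dimension $\ge3$, any computation of $G_r$ fails to produce an example, for one reason: each interesting degree is carried by a single critical manifold. There are two ways out. We can perturb the metric so that this single critical level is spread over an interval of energies (Sections 6 to 8), or we can change the metric drastically (Sections 9 to 11).

## 6. Spreading one critical manifold over an interval of energies

Let $n\ge3$ be odd, fix $r\ge1$, and write $e=(2\pi r)^2$, $\lambda=\lambda_r$, $N=N_r\cong P$. Let $G$ be the Grassmannian of oriented $2$-planes in $\mathbb R^{n+1}$ and $\pi:P\to G$ the map $(x,v)\mapsto \mathrm{span}(x,v)$, an oriented circle bundle. For $U\subset G$ put $P_U=\pi^{-1}(U)$. Let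
$$j\in\{n-1,n\},\qquad d=\lambda+j,\quad\text{so } d=2r(n-1)\ \text{ or }\ 2r(n-1)+1.$$
Let $z$ generate $H_j(P)\cong\mathbb Z$. By Fact 2, $H_d(\Lambda)\cong\mathbb Z$.

**Lemma 2 (perfection).** All connecting maps $H_*(\Lambda^{(s)},\Lambda^{(s-1)})\to H_{*-1}(\Lambda^{(s-1)})$ vanish. For our $d$: $H_d(\Lambda^{(r-1)})=0$, the map $H_d(\Lambda^{(r)})\to H_d(\Lambda^{(r)},\Lambda^{(r-1)})$ is an isomorphism, and $H_d(\Lambda^{(r)})\to H_d(\Lambda)\cong\mathbb Z$ is an isomorphism.

*Proof.* Let $b_i(\cdot)$ denote ranks of homology, $l_{s,i}$ the rank of level $s$ in degree $i$, and $\rho_{s,i}$ the rank of the connecting map leaving level $s$ in degree $i$. The exact sequence of the pair gives $b_i(\Lambda^{(s)})=b_i(\Lambda^{(s-1)})+l_{s,i}-\rho_{s,i}-\rho_{s,i+1}$. Summing over $s\le R$,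
$$b_i(\Lambda^{(R)})=\sum_{s\le R}l_{s,i}-\sum_{1\le s\le R}(\rho_{s,i}+\rho_{s,i+1}).$$
For $R$ large (so that $\lambda_{R+1}>i+1$) the left side is $b_i(\Lambda)$, and by Section 5, Step 2, and Fact 2 the first sum on the right is also $b_i(\Lambda)$. So all $\rho_{s,i}=0$. Now suppose inductively that $H_*(\Lambda^{(s-1)})$ is free (true for $s=1$). The connecting map into it has rank $0$, hence is zero. So $0\to H_*(\Lambda^{(s-1)})\to H_*(\Lambda^{(s)})\to H_*(\Lambda^{(s)},\Lambda^{(s-1)})\to0$ is exact. Its outer terms are free, so the middle one is free. This proves the first claim.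

Degree $d$ is occupied by level $r$ only. So $H_d(\Lambda^{(r-1)})=0$, and the second isomorphism follows from exactness. For $s>r$ we have level $s$ zero in degree $d$ and zero connecting map out of degree $d+1$, so $H_d(\Lambda^{(s-1)})\to H_d(\Lambda^{(s)})$ is an isomorphism. This gives the third claim. $\square$

*The perturbation.* Let $L_\varepsilon$ be Riemannian or Finsler metrics with
$$L_\varepsilon(v)^2=|v|^2\bigl(1+\varepsilon q_\varepsilon(v/|v|)\bigr),\qquad q_\varepsilon:P\to\mathbb R\text{ continuous},\quad |q_\varepsilon|\le Q,\quad q_\varepsilon\to q_0\text{ uniformly}.$$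
(Recall that a Finsler metric is a function $L$ on the tangent bundle, smooth off the zero section, with $L(v)>0$ for $v\ne0$ and $L(sv)=sL(v)$ for $s>0$, such that $\frac12L^2$ has positive definite fibre Hessian; it is reversible if $L(-v)=L(v)$. In $F$ one uses $\|\dot\gamma\|=L(\dot\gamma)$.) Then
$$E_\varepsilon=F_\varepsilon^2=E_0+\varepsilon J_\varepsilon,\qquad J_\varepsilon(\gamma)=\int|\dot\gamma|^2q_\varepsilon(\dot\gamma/|\dot\gamma|)\,dt .$$
Let $H(W)$ be the mean of $q_0$ over the unit tangent vectors of the oriented unit great circle in $W\in G$; it is continuous on $G$. A point $p\in N$ is a great circle run at constant speed $2\pi r$, so $J_0(p)=e\,H(\pi p)$. To first order the critical manifold $N$, flat at height $e$ before, becomes a landscape of height $e+\varepsilon eH$. The proposition says that the minimax problem for multiples of $\alpha$ reduces to the same problem for multiples of $z$ on the finite-dimensional landscape $H\circ\pi$ on $P$. Its proof uses no critical points of $E_\varepsilon$, only inclusions of sublevels.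

**Proposition 3.** Let $s_1<s_2$ and $m,m_0\ge1$ be such that
$$mz\in\mathrm{Im}\bigl(H_j(P_{\{H\le s_1\}})\to H_j(P)\bigr),\qquad \mathrm{Im}\bigl(H_j(P_{\{H<s_2\}})\to H_j(P)\bigr)\subset m_0\mathbb Zz.$$
Let $\alpha$ generate $H_d(\Lambda)$. Then for small $\varepsilon>0$ there are $\kappa'<\kappa$ with $cr_\varepsilon(k\alpha)^2\le\kappa'$ whenever $m\mid k\ne0$, and $cr_\varepsilon(k\alpha)^2\ge\kappa$ whenever $m_0\nmid k$.

**Step 1: a tube around $N$ on which $J_\varepsilon$ is controlled.** By the Morse–Bott lemma a neighbourhood of $N$ is parametrized by $(p,v,w)$ with $p\in N$, $v\in\xi^-_p$, $w\in\xi^+_p$, $|v|,|w|<2\rho$, such that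
$$E_0=e-|v|^2+|w|^2,$$
where $\xi^-$ is the negative bundle (rank $\lambda$, oriented) and $\xi^+$ is a Hilbert bundle. We may shrink $\rho$ at will. Since $N$ is compact, every open set containing $N$ contains a tube $\{|v|,|w|\le\rho\}$.

For small $\rho$ the tube $\{|v|,|w|\le\rho\}$ is closed in $\Lambda$. To see this, choose an open $W_1\supset N$ whose closure lies in the chart image (possible since $N$ is compact and $\Lambda$ is metrizable), and $\rho$ so small that the tube lies in $W_1$. A limit point of the tube in $\Lambda$ lies in $\overline{W_1}$, so in the chart image, and there the tube is closed.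

The function $J_0$ is continuous on $\Lambda$. Suppose $\gamma_i\to\gamma$ in $H^1$. Then $\gamma_i\to\gamma$ uniformly and $\dot\gamma_i\to\dot\gamma$ in $L^2$. A subsequence of any subsequence has $\dot\gamma_i\to\dot\gamma$ almost everywhere. The integrand, extended by $0$ where $\dot\gamma=0$, is continuous in $(\gamma,\dot\gamma)$ and bounded by $Q|\dot\gamma_i|^2$, which converges in $L^1$. The generalized dominated convergence theorem gives $J_0(\gamma_i)\to J_0(\gamma)$ along it.

Fix $\eta$ with $0<4\eta<e(s_2-s_1)$. The continuous function $J_0(p,v,w)-J_0(p)$ vanishes on $N$, so after shrinking $\rho$ it is at most $\eta$ in absolute value on the tube. Moreover $|J_\varepsilon-J_0|\le\sup|q_\varepsilon-q_0|\,E_0$ and $E_0\le e+\rho^2$ on the tube. So for small $\varepsilon$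
$$|J_\varepsilon(p,v,w)-eH(\pi p)|\le2\eta\qquad(|v|,|w|\le\rho). \tag{4}$$

**Step 2: the sets.** Choose $K>0$ with $2K\le\rho^2$ and such that $e$ is the only critical value of $E_0$ in $[e-K/2,\,e+K]$. Let
$$O=\{E_0<e+K\},\qquad A'=\{E_0\le e-K/2\},\qquad D^-=\{(p,v,0):|v|^2\le K/2\},$$
$$S=\{(p,0,w):|w|^2<K\},\qquad V=\{(p,v,w):|v|^2<K,\ |w|^2<K+|v|^2\}.$$
In $V$ we have $|w|^2<2K\le\rho^2$, so $V$ lies in the tube. Also $E_0=e-|v|^2+|w|^2<e+K$ there, so $V$ is an open subset of $O$, and $V\cap\{v=0\}=S$. The set $S$ is closed in $O$: the set $\{v=0,\ |w|^2\le K\}$ is closed in $\Lambda$, and where $|w|^2=K$ we have $E_0=e+K$, outside $O$. Since $E_0\ge e$ on $S$, $A'\cap S=\emptyset$. Since $E_0=e-K/2$ on $\partial D^-$, $\partial D^-\subset A'$. One should think of $S$ as the ascending part of $N$. The descending discs $D^-$ cross it exactly along $N$.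

**Step 3: a map that reads off the trace of a class on $N$.** For $\Omega\subset N$ open, let $S_\Omega,V_\Omega$ be the parts over $\Omega$ and
$$O_\Omega=O\setminus(S\setminus S_\Omega).$$
As $S\setminus S_\Omega$ is closed in $S$, hence in $O$, the set $O_\Omega$ is open. It contains $V_\Omega$, and $S_\Omega=S\cap O_\Omega$ is closed in it. Consider
$$T_\Omega:\ H_d(O_\Omega)\to H_d(O_\Omega,O_\Omega\setminus S_\Omega)\cong H_d(V_\Omega,V_\Omega\setminus S_\Omega)\cong H_j(\Omega).$$
The first isomorphism is excision of $O_\Omega\setminus V_\Omega$, which is closed in $O_\Omega$ and contained in the open set $O_\Omega\setminus S_\Omega$. For the second, $(p,v,w)\mapsto(p,v,tw)$, $t\in[0,1]$, preserves $V_\Omega$ and $V_\Omega\setminus S_\Omega=\{v\ne0\}$. So the pair retracts to the open disc bundle of radius $\sqrt K$ in $\xi^-|_\Omega$ relative to the complement of the zero section, and the Thom isomorphism applies. For $\Omega\subset\Omega'$ we have $O_\Omega\subset O_{\Omega'}$ and $O_\Omega\setminus S_\Omega=O\setminus S=O_{\Omega'}\setminus S_{\Omega'}$.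 So $T_\Omega$ is natural in $\Omega$. Write $T=T_N$.

*$T$ is an isomorphism.* The inclusion $(D^-,\partial D^-)\to(O,O\setminus S)$ factors through $(O,A')$. On $H_d$, $(D^-,\partial D^-)\to(O,A')$ is an isomorphism by Fact 4. So is $(D^-,\partial D^-)\to(O,O\setminus S)$, since after the isomorphisms above it is the inclusion of a disc bundle relative to its boundary into a larger one relative to the complement of the zero section. Hence
$$H_d(O,A')\cong H_d(O,O\setminus S)\cong H_j(N)=\mathbb Zz. \tag{5}$$
By Fact 4, $O$ and $A'$ may replace $\Lambda^{(r)}$ and $\Lambda^{(r-1)}$ in Lemma 2. So $H_d(O)\to H_d(O,A')$ is an isomorphism, hence so is $T:H_d(O)\to\mathbb Zz$, and $H_d(O)\cong H_d(\Lambda)$. Let $\hat\alpha\in H_d(O)$ be the lift of $\alpha$, with the sign of $z$ chosen so that $T\hat\alpha=z$.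

**Step 4: lower bound.** We show that a class lying low for $E_\varepsilon$ avoids the high part of $S$. Let
$$\kappa=e+\varepsilon(es_2-2\eta),\qquad X=\{E_\varepsilon<\kappa\}.$$
Since $E_0\le E_\varepsilon/(1-\varepsilon Q)$ and $\kappa/(1-\varepsilon Q)\to e$, we have $X\subset O$ for small $\varepsilon$. At a point of $X\cap S$, (4) and $E_0\ge e$ give $\kappa>E_\varepsilon\ge e+\varepsilon(eH(\pi p)-2\eta)$, so $H(\pi p)<s_2$. Hence with $\Omega=P_{\{H<s_2\}}$, an open set, $X\subset O_\Omega$.

Suppose $k\alpha$ is the image of some $x\in H_d(X)$. Its image in $H_d(O)\cong H_d(\Lambda)$ is $k\hat\alpha$. By naturality, $kz=T(k\hat\alpha)$ is the image of $T_\Omega(x)\in H_j(\Omega)$, with $x$ pushed into $O_\Omega$. By hypothesis $kz\in m_0\mathbb Zz$, so $m_0\mid k$. Therefore, if $m_0\nmid k$, then $k\alpha$ does not come from $\{F_\varepsilon\le\tau\}$ for any $\tau$ with $\tau^2<\kappa$, and $cr_\varepsilon(k\alpha)^2\ge\kappa$.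

**Step 5: upper bound.** We build $m\alpha$ from descending discs over the low part of $N$. Let
$$\kappa'=e+\varepsilon(es_1+2\eta),\qquad X'=\{E_\varepsilon\le\kappa'\}.$$
Since $4\eta<e(s_2-s_1)$, $\kappa'<\kappa$, so $X'\subset X\subset O$. For small $\varepsilon$ we have $A'\subset X'$, since on $A'$ we have $E_\varepsilon\le(1+\varepsilon Q)(e-K/2)$, which is less than $\kappa'$ for small $\varepsilon$. With $Z=P_{\{H\le s_1\}}$, (4) gives on $D^-|_Z$ that $E_\varepsilon\le e-|v|^2+\varepsilon(es_1+2\eta)\le\kappa'$. So $D^-|_Z\subset X'$.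

Take $\zeta\in H_j(Z)$ mapping to $mz$. The Thom isomorphism, valid over any base space, turns it into a class in $H_d(D^-|_Z,\partial D^-|_Z)$; push this to a class $\theta\in H_d(X',A')$. By naturality of the Thom isomorphism, the image of $\theta$ in $H_d(O,A')\cong\mathbb Zz$ is $mz$. The boundary of $\theta$ in $H_{d-1}(A')$ equals the boundary of its image in $H_d(O,A')$, which is $0$ because $H_d(O)\to H_d(O,A')$ is onto. So $\theta$ lifts to $\tilde\theta\in H_d(X')$. The image of $\tilde\theta$ in $H_d(O)\cong H_d(O,A')\cong\mathbb Zz$ is $mz$, so it is $m\hat\alpha$. Thus $m\alpha$ comes from $X'$, and so does every multiple of it, which gives $cr_\varepsilon(k\alpha)^2\le\kappa'$ whenever $m\mid k\ne0$. $\square$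

## 7. Oblate ellipsoids: meridians carry twice the generator

We now prove Theorem B1, with $j=n$ and $d=2r(n-1)+1$.

**Step 1: the landscape $H$.** The map $(y_0,y')\mapsto((1-\varepsilon)y_0,y')$ from $S^n$ to the ellipsoid pulls its metric back to
$$L_\varepsilon(v)^2=|v|^2-(2\varepsilon-\varepsilon^2)v_0^2.$$
So $q_\varepsilon(u)=-(2-\varepsilon)u_0^2$ and $q_0(u)=-2u_0^2$. The mean of $(u\cdot e_0)^2$ over the unit circle of $W$ is $\frac12|\mathrm{pr}_We_0|^2$. Hence
$$H(W)=-|\mathrm{pr}_We_0|^2\in[-1,0].$$
As a check: for a meridian, $e_0\in W$ and $H=-1$, so the energy at $r=1$ is about $4\pi^2(1-\varepsilon)$ and the length about $2\pi(1-\varepsilon/2)$, which is the length of an ellipse with semi-axes $1$ and $1-\varepsilon$ to first order. We take $s_1=-1$ (the planes through $e_0$) and $s_2=0$ (the planes not perpendicular to $e_0$ are $\{H<0\}$).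

**Step 2: detecting $z$.** Let $\mathrm{bp}:P\to S^n$ be the base point map. On $H_n$ it is a map $H_n(P)\cong\mathbb Z\to\mathbb Z$. For $n$ odd, $T^1S^n$ has a section, so this map is onto, hence an isomorphism. So we may compute with $\mathrm{bp}_*$.

**Step 3: $P_{\{H<0\}}$ retracts to $P_{\{H=-1\}}$.** If $H(W)<0$, let $a=\mathrm{pr}_We_0/|\mathrm{pr}_We_0|$ and complete it to an oriented orthonormal basis $(a,b)$ of $W$. Then $b\cdot e_0=b\cdot\mathrm{pr}_We_0=0$. A point of $P$ over $W$ is, for a unique $\theta$,
$$(\cos\theta\,a+\sin\theta\,b,\ -\sin\theta\,a+\cos\theta\,b).$$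
Since $a\cdot e_0>0$, the vectors $a_s=((1-s)a+se_0)/|(1-s)a+se_0|$ are defined. They are perpendicular to $b$, and $a_s\cdot e_0>0$. Replacing $a$ by $a_s$ with $b,\theta$ fixed stays in $\{H<0\}$ and ends at $a_1=e_0$, in $P_{\{H=-1\}}$. Points with $a=e_0$ do not move. So $P_{\{H<0\}}$ deformation retracts to $P_{\{H=-1\}}\cong S^{n-1}\times S^1\ni(b,\theta)$, where $b$ is a unit vector of $e_0^\perp$.

**Step 4: a degree.** On $P_{\{H=-1\}}$ the base point map is $\Psi(b,\theta)=\cos\theta\,e_0+\sin\theta\,b$. Fix a unit vector $b_0\in e_0^\perp$. Its preimages have $\cos\theta=0$: they are $(b_0,\pi/2)$ and $(-b_0,-\pi/2)$. At the first, $d\Psi$ sends $\partial_\theta$ to $-e_0$ and is the identity on $T_{b_0}S^{n-1}$, so it is invertible there. The map $\sigma(b,\theta)=(-b,-\theta)$ exchanges the two preimages and satisfies $\Psi\sigma=\Psi$. Its orientation sign is $(-1)^n\cdot(-1)=+1$ for $n$ odd. So both preimages are regular and count with the same sign, and $\deg\Psi=\pm2$. By Steps 2 and 3 the images of $H_n(P_{\{H\le-1\}})$ and $H_n(P_{\{H<0\}})$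 in $H_n(P)$ are both exactly $2\mathbb Zz$.

**Step 5: conclusion.** Proposition 3 with $m=m_0=2$ gives, for small $\varepsilon$, $cr(k\alpha)^2\le\kappa'<\kappa\le cr(l\alpha)^2$ for all even $k\ne0$ and odd $l$. Positivity is Lemma 1, since $2r(n-1)+1>n$. This proves Theorem B1. $\square$

The even multiples of $\alpha$ hang on the short meridians alone. An odd multiple must have a trace over some plane perpendicular to $e_0$.

## 8. Finsler metrics and an arbitrary multiple $m$

We prove Theorem B2, with $j=n-1$ and $d=2r(n-1)$. The plan is to choose the landscape $H$ freely: low on a small set $Y\subset G$ that carries $mz$ and nothing else, high elsewhere. For a Finsler metric $H$ may be any smooth function on $G$; reversibility only asks that it be invariant under reversing orientations.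

**Step 1: $z$ seen in $G$.** By Section 3, $z$ is the class of a fibre $S^{n-1}$ of $T^1S^n$. We claim that $\pi_*:H_{n-1}(P)\to H_{n-1}(G)$ is injective. The Gysin sequence of the circle bundle $P\to G$ reads
$$H_i(P)\to H_i(G)\to H_{i-2}(G)\to H_{i-1}(P)\to H_{i-1}(G).$$
Since $H_i(P)=0$ for $0<i<n-1$, it gives $H_1(G)=0$ (use $i=1$, where $1<n-1$) and $H_i(G)\cong H_{i-2}(G)$ for $2\le i\le n-2$. As $n-2$ is odd, $H_{n-2}(G)=0$. Taking $i=n$ in the sequence, $H_{n-2}(G)=0\to H_{n-1}(P)\to H_{n-1}(G)$ is exact, as claimed. So $\pi_*z$ has infinite order.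

Let $\iota(x,v)=(x,-v)$ on $P$. It covers the orientation reversal of planes, also called $\iota$, which is a free involution of $G$. On a fibre it is the antipodal map of $S^{n-1}$, of degree $(-1)^n=-1$, so $\iota_*z=-z$.

**Step 2: a small $\iota$-invariant set carrying $mz$.** Let $f:S^{n-1}\to P$ be a map of degree $m$ into a fibre, so $f_*[S^{n-1}]=mz$. Since $\dim G/\iota=2(n-1)$, the map $S^{n-1}\to P\to G\to G/\iota$ is homotopic to a smooth map $\bar g$ injective except for finitely many double points (immersions with normal crossings are dense; Golubitsky–Guillemin, *Stable Mappings and Their Singularities*, Ch. III). Lift the homotopy, starting at $f$, through the bundles $P\to G\to G/\iota$. The end $f'\simeq f$ of the lift satisfies: $g=\pi f'$ covers $\bar g$. Put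
$$Y=g(S^{n-1})\cup\iota g(S^{n-1}),$$
an $\iota$-invariant compact set. It is the image of two copies of $S^{n-1}$ under $g$ and $\iota g$. If two different points of these copies have the same image, their projections $x,x'\in S^{n-1}$ satisfy $\bar g(x)=\bar g(x')$, and $x\ne x'$ because $\iota$ is free. So $Y$ is the quotient of the two spheres obtained by identifying finitely many pairs of points.

**Step 3: the homology of $Y$.** Let $\mathbb S$ be the disjoint union of the two spheres, $B\subset\mathbb S$ the finite set of points that get identified, and $B'\subset Y$ its image. Since $n-1\ge2$, the groups $H_{n-1}$ and $H_{n-2}$ of $B,B'$ contribute as follows: $H_{n-1}(B)=H_{n-2}(B)=0$ because $n-2\ge1$, and the same for $B'$. So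
$$H_{n-1}(\mathbb S)\cong H_{n-1}(\mathbb S,B)\cong H_{n-1}(Y,B')\cong H_{n-1}(Y).$$
So $H_{n-1}(Y)$ is generated by the two sphere classes. Their images in $H_{n-1}(G)$ are $g_*[S^{n-1}]=m\pi_*z$ and $\iota_*g_*[S^{n-1}]=-m\pi_*z$.

**Step 4: a neighbourhood.** $Y$ is a finite CW complex, hence an ANR. So an open neighbourhood $U$ of $Y$ retracts to $Y$. For $U$ small the retraction moves points little, and joining nearby points by short geodesics makes it homotopic in $G$ to the inclusion. Intersecting $U$ with $\iota U$ makes it $\iota$-invariant. Hence $U\subset G$ factors up to homotopy through $Y$, and $\mathrm{Im}(H_{n-1}(U)\to H_{n-1}(G))\subset m\mathbb Z\,\pi_*z$. If $kz\in\mathrm{Im}(H_{n-1}(P_U)\to H_{n-1}(P))$, then $k\pi_*z\in m\mathbb Z\pi_*z$, so $m\mid k$ by Step 1.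

**Step 5: the metrics.** Choose a smooth $h:G\to[0,1]$ with $h=0$ on $Y$ and $h=1$ off $U$. Averaging over $\iota$, we may take it $\iota$-invariant, as $Y$ and $U$ are. Put
$$L_\varepsilon(v)=|v|\bigl(1+\varepsilon\,h(\pi(v/|v|))\bigr),\qquad v/|v|\in T^1S^n=P.$$
It is smooth off the zero section. The fibre Hessian of $\frac12L_\varepsilon^2$ is $0$-homogeneous, so it is determined on the compact set $P$, where it is close to that of $\frac12|v|^2$ for small $\varepsilon$. So $L_\varepsilon$ is strongly convex. It is reversible because $h$ is $\iota$-invariant, and it tends to the round metric as $\varepsilon\to0$. Here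
$$q_\varepsilon=2h\circ\pi+\varepsilon(h\circ\pi)^2\longrightarrow q_0=2h\circ\pi,$$
which is constant along each great circle, so $H=2h$.

**Step 6: conclusion.** Take $s_1=0$, $s_2=2$. The class $mz=f'_*[S^{n-1}]$ comes from $P_Y\subset P_{\{H\le0\}}$. Since $\{H<2\}=\{h<1\}\subset U$, Step 4 shows that the image of $H_{n-1}(P_{\{H<2\}})$ lies in $m\mathbb Zz$. Proposition 3 with $m_0=m$ gives $cr(m\alpha)^2\le\kappa'<\kappa\le cr(\alpha)^2$, since $m\nmid1$. Positivity is Lemma 1, since $2r(n-1)>n$. This proves Theorem B2. $\square$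

## 9. Degree of a family of loops, and long necks

We turn to Theorem A. Now the metric is far from round, and the ratio $cr(\alpha)/cr(16\alpha)$ becomes unbounded.

**Definition.** Let $M$ be closed, connected, oriented, of dimension $q$, and $ev:S^1\times\Lambda M\to M$ the evaluation. For $z\in H_{q-1}(\Lambda M)$, or $z$ in $H_{q-1}$ of a subspace of $\Lambda M$, let $\deg z\in\mathbb Z=H_q(M)$ be $ev_*([S^1]\times z)$.

*Example.* For $M=S^1$, $q=1$, the degree of the class of one loop is its winding number. In general $\deg z$ counts how often the points of the loops of a $(q-1)$-dimensional family sweep over $M$.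

For $q\ge3$, $\deg:H_{q-1}(\Lambda S^q)\cong\mathbb Z\to\mathbb Z$ is an isomorphism. It suffices that it is onto: the adjoint $S^{q-1}\to\Omega S^q\subset\Lambda S^q$ of $S^1\wedge S^{q-1}\cong S^q$ has degree $1$, because its evaluation is the quotient map $S^1\times S^{q-1}\to S^1\wedge S^{q-1}$.

*Splitting.* Let $M\cong S^n$ be split by $\Sigma\times I$, with $I$ an open interval and $\Sigma$ closed, connected, oriented of dimension $n-1$: $M=M_-\cup M_+$ with $M_\pm$ open, connected, proper subsets and $M_-\cap M_+=\Sigma\times I$. Then the Mayer–Vietoris boundary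
$$\partial:H_n(M)\to H_{n-1}(M_-\cap M_+)=H_{n-1}(\Sigma)\ \text{ is an isomorphism.} \tag{6}$$
It is injective since $H_n(M_\pm)=0$. It is onto since $[\Sigma]$ bounds a compact piece of $M$ on either side, so it dies in $H_{n-1}(M_-)\oplus H_{n-1}(M_+)$.

**Lemma 4 (neck).** Let $M=S^n$ contain an isometric product $(\Sigma,g_\Sigma)\times[0,\ell]$ of codimension $0$, with $\Sigma$ closed, connected, oriented, separating $M$ into two remaining connected sides. If $\tau\le\ell/4$ and $z\in H_{n-1}(\Lambda^\tau M)$, then $\deg z=\pm\deg y$ for some $y\in H_{n-2}(\Lambda^\tau(\Sigma,g_\Sigma))$.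

*Proof.* The idea is that short loops cannot see both ends of the neck, so we can cut the family $z$ in the middle. Let $f:M\to[0,\ell]$ be the coordinate on the neck, extended by $0$ and $\ell$ to the two sides; it is $1$-Lipschitz. A loop in $\Lambda^\tau M$ has length $\le\tau$, so $|f(\gamma(t))-f(\gamma(0))|\le\tau/2\le\ell/8$. Put
$$U_-=\{f(\gamma(0))<\tfrac58\ell\},\quad U_+=\{f(\gamma(0))>\tfrac38\ell\},\quad M_-=\{f<\tfrac68\ell\},\quad M_+=\{f>\tfrac28\ell\}.$$
The sets $U_\pm$ form an open cover of $\Lambda^\tau M$. The evaluation maps $S^1\times U_\pm$ to $M_\pm$ and $S^1\times(U_-\cap U_+)$ to $M_-\cap M_+=\Sigma\times(\tfrac28\ell,\tfrac68\ell)$. Write $z$ as the class of $z_-+z_+$ with chains $z_\pm$ in $U_\pm$; then $\partial z$ in the Mayer–Vietoris sequence is the class of $\partial z_-$, and $\partial([S^1]\times z_-)=-[S^1]\times\partial z_-$. So by naturality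
$$\partial\bigl(ev_*([S^1]\times z)\bigr)=\pm ev_*([S^1]\times\partial z)\in H_{n-1}(\Sigma\times(\tfrac28\ell,\tfrac68\ell)).$$
By (6) the left side is $\pm\deg z\,[\Sigma]$. Projecting loops from $\Sigma\times(\tfrac28\ell,\tfrac68\ell)$ to $\Sigma$ does not increase energy, so it sends $U_-\cap U_+$ to $\Lambda^\tau(\Sigma,g_\Sigma)$. Let $y$ be the image of $\partial z$. Then the right side is $\pm\deg y\,[\Sigma]$. $\square$

The next lemma is a converse construction: a family in $\Sigma$ that can be filled on both sides suspends to a family in $M$.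

**Lemma 5 (closing up).** Let $M=M_A\cup(\Sigma\times[0,3])\cup M_B$ be diffeomorphic to $S^n$, with $M_A,M_B$ compact, connected, with boundary $\Sigma$ closed, connected, oriented. Let $\eta$ be an $(n-2)$-cycle in $\Lambda\Sigma$, and $\eta_s$ the cycle $\eta$ placed in the slice $\Sigma\times\{s\}$. Suppose $\eta_0=\partial b_A$ and $\eta_3=\partial b_B$ for chains $b_A$ in $\Lambda M_A$, $b_B$ in $\Lambda M_B$. Then there is an $(n-1)$-cycle $c$ in $\Lambda M$, made of $b_A$, $b_B$ and loops of $\eta$ in slices, with $\deg c=\pm\deg\eta$.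

*Proof.* The prism construction gives chains $h_{[s,s']}$ of slice loops with $\partial h_{[s,s']}=\eta_{s'}-\eta_s$. Put
$$c_-=b_A+h_{[0,3/2]},\qquad c_+=h_{[3/2,3]}-b_B,\qquad c=c_-+c_+ .$$
Then $\partial c_-=\eta_{3/2}=-\partial c_+$, so $c$ is a cycle. The chains $w_\pm=ev_\#([S^1]\times c_\pm)$ lie in the two halves of $M$ cut at $s=3/2$. Thicken the halves to open sets meeting in $\Sigma\times I$. The boundary (6) sends $[w_-+w_+]=\deg c\,[M]$ to $[\partial w_-]=\pm ev_*([S^1]\times\eta_{3/2})=\pm\deg\eta\,[\Sigma]$. As (6) is an isomorphism, $\deg c=\pm\deg\eta$. $\square$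

*A first attempt.* Take $n\ge4$ and stretch a neck $S^{n-1}\times[0,\ell]$ in $S^n$ with a fixed metric on $S^{n-1}$ and fixed metrics on the two caps $D^n$. This does not help, for the following reason. Since $n-1\ge3$, there is a cycle $\eta$ in $\Lambda S^{n-1}$ of degree $1$. It bounds in $\Lambda D^n$, which is contractible, as $n-2>0$. Lemma 5 gives a cycle $c$ with $\deg c=\pm1$, that is $[c]=\pm\alpha$. All its loops are slice loops, whose $F$ does not depend on $\ell$, or loops in the fixed caps. So $cr(\alpha)$ stays bounded as $\ell\to\infty$, and so do all $cr(k\alpha)$.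

Lemmas 4 and 5 show what a good cross-section with a fixed metric must do: all degrees on $H_{n-2}(\Lambda\Sigma)$ should be divisible by some $p>1$, and yet some family of nonzero degree should be fillable on both sides. We look for it in $S^4$.

## 10. A quaternion space inside $S^4$

**The hypersurface.** $SO(3)$ acts by conjugation on the $5$-dimensional space of traceless symmetric $3\times3$ matrices, and so on its unit sphere $S^4$. Each orbit contains a unique diagonal matrix with $\lambda_1\ge\lambda_2\ge\lambda_3$. These form an arc $D(\theta)$, $\theta\in[0,\pi/3]$, of a unit circle, from $(1,1,-2)/\sqrt6$ to $(2,-1,-1)/\sqrt6$ (the inner product of the ends is $1/2$). For $0<\theta<\pi/3$ the eigenvalues are distinct, and the stabilizer of $D(\theta)$ is the group $\mathcal V\cong(\mathbb Z/2)^2$ of diagonal matrices in $SO(3)$. The map $SO(3)/\mathcal V\times(0,\pi/3)\to S^4$, $(g,\theta)\mapsto gD(\theta)g^{-1}$, is an injective map between $4$-manifolds. Its differential is invertible: an infinitesimal rotation $R$ changes $D$ by $[R,D]$, with off-diagonal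 entries $\pm(\lambda_i-\lambda_j)R_{ij}$, and $\theta$ moves the diagonal. So it is a diffeomorphism onto the open set of matrices with distinct eigenvalues. The preimage of $\mathcal V$ (the half-turns about the axes and $1$) in the unit quaternions $S^3\to SO(3)$ is $Q_8=\{\pm1,\pm i,\pm j,\pm k\}$. So the principal orbit is
$$\Sigma=SO(3)/(\mathbb Z/2)^2=S^3/Q_8 ,$$
which is orientable. At the two ends the stabilizer is isomorphic to $O(2)$ and the orbit is $\mathbb{RP}^2$.

Let $A=\{\theta\le\delta\}$ and $B=\{\theta\ge\pi/3-\delta\}$ for some $0<\delta<\pi/6$. They are compact connected manifolds with boundary $\Sigma$. The formula $gD(\theta)g^{-1}\mapsto gD(s\theta)g^{-1}$, $s\in[0,1]$, is well defined on $A$, because the stabilizer of $D(\theta)$ is contained in that of $D(s\theta)$. It is continuous, because $SO(3)\times[0,\delta]\to A$ is a quotient map of compact spaces. So $A\simeq\mathbb{RP}^2$, and likewise $B\simeq\mathbb{RP}^2$. Reparametrizing the middle,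
$$S^4=A\cup(\Sigma\times[0,3])\cup B. \tag{7}$$
We write $\Lambda A$ for the $H^1$ loops lying in $A$. Pushing $A$ into its interior along a collar shows $\Lambda A\simeq\Lambda(\mathrm{int}\,A)$, so $\Lambda A$ has the homotopy type of the free loop space of $A$. The same holds for $B$.

**Lemma 6.** $\deg y\in8\mathbb Z$ for every $y\in H_2(\Lambda\Sigma)$, $\Sigma=S^3/Q_8$.

*Proof.* The plan is to send everything to $BQ_8$, where the fundamental class of $\Sigma$ survives modulo $8$ but two-dimensional families of loops die.

First, $H_3(BQ_8)$. Let $p:S^3\to\Sigma$ be the covering, of degree $\pm8$. Then $\pi_2(\Sigma)=0$, and $\pi_3(\Sigma)\cong\pi_3(S^3)=\mathbb Z$ is generated by $p$. Attach one $4$-cell to $\Sigma$ along $p$. In $X=\Sigma\cup_pe^4$ the map $\pi_3(\Sigma)\to\pi_3(X)$ is onto, since $(X,\Sigma)$ is $3$-connected, and it kills the generator. So $\pi_3(X)=0$, while $\pi_1$ and $\pi_2$ are unchanged. Attaching cells of dimension $\ge5$ to kill the higher homotopy groups gives $BQ_8$. The boundary of the $4$-cell is $\pm8[\Sigma]$ and cells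 of dimension $\ge5$ do not affect $H_3$. So $H_3(BQ_8)\cong\mathbb Z/8$, generated by the image of $[\Sigma]$.

Second, $H_2(\Lambda BQ_8)=0$. For a discrete group $\Gamma$, $\Lambda B\Gamma$ fibres over $B\Gamma$ with fibre $\Omega B\Gamma\simeq\Gamma$ homotopically discrete. So each component is aspherical, and its fundamental group is the stabilizer of an element of $\Gamma$ under conjugation: $\Lambda B\Gamma\simeq\bigsqcup_{[g]}BC(g)$, over conjugacy classes, with $C(g)$ the centralizer. In $Q_8$, $C(\pm1)=Q_8$ and the other centralizers are $\langle i\rangle,\langle j\rangle,\langle k\rangle\cong\mathbb Z/4$. If $C\subset S^3$ is any finite subgroup, the construction above gives $BC$ from $S^3/C$ by adding cells of dimension $\ge4$. So $H_2(BC)=H_2(S^3/C)\cong H^1(S^3/C)=\mathrm{Hom}(C,\mathbb Z)=0$. Hence $H_2(\Lambda BQ_8)=\bigoplus H_2(BC(g))=0$.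

Now the composite $S^1\times\Lambda\Sigma\to\Sigma\to BQ_8$ equals $S^1\times\Lambda\Sigma\to S^1\times\Lambda BQ_8\to BQ_8$ (here $\Lambda BQ_8$ is the continuous loop space). So the image of $\deg y\,[\Sigma]=ev_*([S^1]\times y)$ in $H_3(BQ_8)=\mathbb Z/8$ is $ev_*([S^1]\times\bar y)$ with $\bar y\in H_2(\Lambda BQ_8)=0$. It vanishes, and $8\mid\deg y$. $\square$

*A smaller instance.* For $\mathbb{RP}^3=S^3/\{\pm1\}$ the same argument gives: all degrees on $H_2(\Lambda\mathbb{RP}^3)$ are even. The covering $S^3\to\mathbb{RP}^3$ realizes degree $2$ up to sign.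

**Lemma 7.** There is $y\in H_2(\Lambda\Sigma)$ with $\deg y=\pm16$ which maps to $0$ in $H_2(\Lambda A)$ and in $H_2(\Lambda B)$.

*Proof.* Let $y_0\in H_2(\Lambda S^3)$ be the image of $[S^2]$ under the degree $1$ map $S^2\to\Omega S^3\subset\Lambda S^3$, and $y_1=p_*y_0\in H_2(\Lambda\Sigma)$. Then $\deg y_1=\pm8$. The composite $S^3\to\Sigma\subset A$ lifts to the universal cover $\tilde A$, because $S^3$ is simply connected; and $\tilde A\simeq S^2$. So the image of $y_1$ in $H_2(\Lambda A)$ is the image of an element
$$y_2\in H_2(\Lambda\tilde A)\cong H_2(\Lambda S^2)\cong\mathbb Z\oplus\mathbb Z/2 .$$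
Evaluation at $0\in S^1$ gives a map $H_2(\Lambda S^2)\to H_2(S^2)=\mathbb Z$. Since $y_0$ comes from based loops, $y_2$ does too, so $y_2$ is in its kernel. The map is onto, because of the constant loops. So its kernel has rank $0$, i.e. it is torsion, contained in $\mathbb Z/2$. Hence $2y_2=0$, and $2y_1$ maps to $0$ in $H_2(\Lambda A)$. The same argument applies to $B$. Take $y=2y_1$. $\square$

This is where the $16$ in Theorem A comes from: a factor $8$ from the covering, and a factor $2$ to kill a possible torsion element when the family is filled in $A$ and $B$.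

## 11. From $S^4$ to $S^n$

**Proposition 8.** For each $n\ge4$ there are metrics $g_\ell=g_\ell^{(n)}$ on $S^n$, smooth in $\ell\ge1$, a constant $C_n$ and a singular $(n-1)$-cycle $c$ in $\Lambda S^n$ with $\deg c=\pm16$, such that for all $\ell\ge1$:

(a) $F_{g_\ell}\le C_n$ on the image of $c$;

(b) $\deg z\in8\mathbb Z$ for all $z\in H_{n-1}(\Lambda^\tau(S^n,g_\ell))$, $\tau\le\ell/4$.

*Proof.* Let $\chi:[0,3]\to[0,1]$ be smooth with compact support in $(0,3)$ and $\chi=1$ on $[1,2]$. Put $a_\ell(s)=1+(\ell-1)\chi(s)$. Then $a_\ell\ge1$, $a_\ell=\ell$ on $[1,2]$, and $a_\ell=1$ near $s=0,3$.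

**Step 1: $n=4$.** This starts the induction. Use (7). Fix a metric $g_\Sigma$ on $\Sigma$. On $\Sigma\times[0,3]$ take $a_\ell(s)^2ds^2+g_\Sigma$. On $A$ and $B$ take fixed metrics of product form $ds^2+g_\Sigma$ near the boundary. These fit together to a smooth metric $g_\ell$, smooth in $\ell$. The part $s\in[1,2]$ is a product neck $(\Sigma,g_\Sigma)\times[0,\ell]$ with connected sides. By Lemma 4, $\deg z=\pm\deg y$ for some $y\in H_2(\Lambda^\tau\Sigma)$, and Lemma 6, applied to the image of $y$ in $H_2(\Lambda\Sigma)$, gives (b).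

Represent the class $y$ of Lemma 7 by a cycle $\eta$. By Lemma 7 it bounds in $\Lambda A$ and in $\Lambda B$. Let $c$ be the cycle of Lemma 5, with fixed filling chains; $\deg c=\pm\deg y=\pm16$. For a loop of $\eta$ in a slice, $F_{g_\ell}$ is its $g_\Sigma$-value, independent of $s$ and $\ell$. The filling chains, and the metric on $A$ and $B$, do not depend on $\ell$. All chains have compact image, so $F$ is bounded on them. This gives (a).

**Step 2: from $n-1$ to $n$, $n\ge5$.** The first attempt of Section 9 failed because the metric on the cross-section $S^{n-1}$ was kept fixed. Now we let it vary along the neck and use $g^{(n-1)}_\ell$ in the middle. Write $S^n=D^n\cup(S^{n-1}\times[0,3])\cup D^n$. On the collar take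
$$a_\ell(s)^2ds^2+g^{(n-1)}_{a_\ell(s)},$$
which makes sense because $a_\ell(s)\ge1$, and is smooth in $(s,\ell)$ because $g^{(n-1)}$ is smooth in its parameter. Near $s=0,3$ it is $ds^2+g_1^{(n-1)}$. On the discs take a fixed metric which is of this product form near the boundary. For $s\in[1,2]$ we have a product neck $(S^{n-1},g_\ell^{(n-1)})\times[0,\ell]$. By Lemma 4, for $\tau\le\ell/4$ and $z\in H_{n-1}(\Lambda^\tau(S^n,g_\ell))$ we get $\deg z=\pm\deg y$ with $y\in H_{n-2}(\Lambda^\tau(S^{n-1},g^{(n-1)}_\ell))$. By (b) for $n-1$, $8\mid\deg y$. This is (b) for $n$.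

Let $c'$ be the $(n-2)$-cycle for $n-1$. The space $\Lambda D^n$ is contractible (scale loops linearly to $0$) and $n-2>0$, so $c'$, placed on the boundary of either disc, bounds in $\Lambda D^n$. Fix such filling chains, and let $c$ be the cycle of Lemma 5; $\deg c=\pm\deg c'=\pm16$. In the slice at $s$ the metric is $g^{(n-1)}_{a_\ell(s)}$ with $a_\ell(s)\ge1$, so $F\le C_{n-1}$ on the slice loops by (a) for $n-1$. The filling chains and the metric on the discs do not depend on $\ell$, so $F$ is bounded on them independently of $\ell$. This gives (a). $\square$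

**Proof of Theorem A.** Let $n\ge4$ and take $g_\ell$, $c$, $C=C_n$ from Proposition 8. Since $\deg$ is an isomorphism on $H_{n-1}(\Lambda S^n)\cong\mathbb Z$ (Section 9), $[c]=\pm16\alpha$ and $\deg(k\alpha)=\pm k$. By (a), $cr_{g_\ell}(16\alpha)\le C$ for all $\ell$. If $8\nmid k$, then by (b) $k\alpha$ is not in the image of $H_{n-1}(\Lambda^\tau(S^n,g_\ell))$ for any $\tau\le\ell/4$, so $cr_{g_\ell}(k\alpha)\ge\ell/4$. Positivity of $cr(16\alpha)$ is Lemma 1, since $n-1\ne0,n$. For $\ell>4C$ we get $0<cr(16\alpha)\le C<\ell/4\le cr(\alpha)$, and $cr(\alpha)/cr(16\alpha)\ge\ell/4C$ is unbounded. $\square$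

With Section 4 for $n=2$, Section 7 for $n=3$, and Theorem A for $n\ge4$, the Main Theorem is proved in every dimension $n\ge2$.
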